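# Extremal graphs for counting colorings without monochromatic cliques are complete multipartite

## A first guess, tested on three and four vertices

Fix a number of colors $s$ and a vector $\mathbf k=(k_1,\dots,k_s)$ of positive integers. We color the edges of a graph $G$ with colors from $[s]=\{1,\dots,s\}$. The coloring need not be proper, and it is a map $\chi:E(G)\to[s]$. We call $\chi$ *valid* if for every color $c$ there is no copy of $K_{k_c}$ all of whose edges have color $c$. Let $F(G)=F(G;\mathbf k)$ be the number of valid colorings of $G$, and let $F(n;\mathbf k)$ be the largest value of $F(G;\mathbf k)$ over all graphs $G$ with $n$ vertices. A graph with $n$ vertices that attains this maximum is called *extremal*.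

More edges mean more choices, but also more constraints, so a maximizer has to balance the two. A graph is *complete multipartite* if its vertex set splits into independent sets (possibly only one), with all edges present between different sets. Equivalently, non-adjacency is a transitive relation: the graph is *not* complete multipartite exactly when there are vertices $v,u,w$ with $vu,vw\notin E$ and $uw\in E$.

The problem comes from Oleg Pikhurko, Katherine Staden, Zelealem B. Yilma, "The Erdős-Rothschild problem on edge-colourings with forbidden monochromatic cliques", arXiv:1605.05074 (2016). It is known that if $s\ge2$ and all $k_i\ge3$, then for every $n$ *some* extremal graph is complete multipartite. Is *every* extremal graph complete multipartite?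

The first guess is yes: in the problems where one meets symmetrization, such as Turán's theorem, the optimum has no other shape. We test the guess.

*Three vertices.* Let $s\ge2$ and all $k_i\ge3$. The only graph on three vertices that is not complete multipartite is one edge plus an isolated vertex. It has $s$ valid colorings. The path $K_{1,2}$ has $s^2>s$. The guess holds for $n=3$.

*Four vertices, $\mathbf k=(3,3)$.* There are eleven graphs on four vertices. A triangle-free graph with $e$ edges has $2^e$ valid colorings. A triangle has $2^3-2=6$.

| Graph | $F$ | Complete multipartite? |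
|---|---|---|
| no edge, $E_4$ | $1$ | yes |
| one edge | $2$ | no |
| two disjoint edges | $4$ | no |
| path with two edges, plus a vertex | $4$ | no |
| $K_{1,3}$ | $8$ | yes |
| path with three edges | $8$ | no |
| triangle plus a vertex | $6$ | no |
| triangle with a pendant edge | $6\cdot2=12$ | no |
| $K_{2,2}$ | $16$ | yes |
| $K_{1,1,2}$ | $18$ | yes |
| $K_4$ | $18$ | yes |

For $K_{1,1,2}$: color the edge $ab$ between the two single vertices in $2$ ways, and then each of the other two vertices has $2^2-1=3$ ways to be joined to $a,b$. This gives $2\cdot 3^2=18$. For $K_4$: a validly colored triangle has two edges $ab,ac$ of one color, say $1$, and $bc$ of color $2$. A fourth vertex joined to $a$ in color $1$ would need color $2$ to both $b$ and $c$, which is forbidden. So it is joined to $a$ in color $2$, and to $b,c$ not both in color $2$. That makes $3$ ways, and $6\cdot3=18$.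

So the guess survives, but not comfortably. There is a tie at the top, so the extremal graph need not be unique: for $n=4$ and $\mathbf k=(3,3)$ the extremal graphs are exactly $K_4$ and $K_{1,1,2}$. Nothing obvious prevents such ties from involving other graphs.

*One color.* If $s=1$, every $K_{k_1}$-free graph has exactly one valid coloring, so all $K_{k_1}$-free graphs are extremal. For $k_1\ge3$ and $n\ge3$, one edge plus $n-2$ isolated vertices is extremal, and the guess is false. A proof must therefore use that there are two colors.

These notes prove that the guess is correct.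

**Theorem 1.** Let $s\ge 2$ and $k_1,\dots,k_s\ge 3$. For every $n$, every $n$-vertex $\mathbf k$-extremal graph is complete multipartite.

**Theorem 2.** For arbitrary $s\ge1$, $\mathbf k\in\mathbb N^s$ and $n\ge 3$: every $n$-vertex $\mathbf k$-extremal graph is complete multipartite if and only if all $k_i\ge 2$ and the number of $i$ with $k_i\ge 3$ is not equal to $1$. (For $n\le 2$ every graph is complete multipartite.)

Theorem 2 follows from Theorem 1 in the last section. Until then, $s\ge2$ and all $k_i\ge3$. We write $M=F(n;\mathbf k)$. Then $M\ge1$, because the edgeless graph has one valid coloring. $E_m$ is the edgeless graph on $m$ vertices and $A\vee B$ is the join (disjoint union plus all edges between $A$ and $B$). The proof does not use the quoted existence result.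

## Symmetrization and its case of equality

Let $a,b$ be non-adjacent vertices of $G$. Write $G^{b\to a}$ for the graph in which $b$ is replaced by a non-adjacent twin of $a$: the edges at $b$ are deleted and $b$ is joined to $N(a)$. We call this the operation $b\to a$. It does not change $N(a)$, since $b\notin N(a)$ before and after.

**Lemma 3 (symmetrization).** Let $G$ be extremal and $a,b$ non-adjacent. For a valid coloring $\psi$ of $G-a-b$ let $f_a(\psi)$ and $f_b(\psi)$ be the numbers of ways to extend $\psi$ validly to $a$, respectively to $b$. Then $f_a(\psi)=f_b(\psi)$ for every $\psi$, and $G^{b\to a}$ is extremal.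

*Proof.* No clique contains both $a$ and $b$, so extensions to $a$ and to $b$ are chosen independently. Hence $F(G)=\sum_\psi f_af_b$, $F(G^{b\to a})=\sum_\psi f_a^2$ and $F(G^{a\to b})=\sum_\psi f_b^2$. By Cauchy–Schwarz,
$$M^2=F(G)^2\le F(G^{b\to a})\,F(G^{a\to b})\le M^2 .$$
Both factors are at most $M$ and $M\ge1$, so both equal $M$. Therefore $\sum_\psi(f_a-f_b)^2=M-2M+M=0$. $\square$

In the symmetrization proof of Turán's theorem one finishes as follows. Suppose $vu,vw\notin E$ and $uw\in E$. If $d(v)<d(u)$, then $v\to u$ gains edges, and similarly for $w$. Otherwise replace both $u$ and $w$ by twins of $v$: we lose $d(u)+d(w)-1$ edges, gain $2d(v)$, and so gain at least one edge, because $uw$ was counted only once. This contradicts maximality.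

Let us try the same here. In an extremal graph we perform $w\to v$ and then $u\to v$. Lemma 3 applies both times, and the result has exactly $M$ valid colorings. Nothing is gained and there is no contradiction. This is the point where plain symmetrization stops, and it has to stop: the argument is equally valid for $s=1$, where the conclusion is false.

What Lemma 3 does give is the exact equality $f_a=f_b$ for *every* coloring $\psi$ of the rest. The plan is to first make $G$ very simple by operations that preserve extremality, while keeping the bad triple $v,u,w$, and then to exploit the exact equalities. We need a language for extensions.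

## Patterns and compatible colors

A *$c$-clique of order $j$* in a colored graph is a set of $j$ pairwise adjacent vertices all of whose edges have color $c$. A single vertex is a $c$-clique of order $1$ for every $c$, and $\emptyset$ is one of order $0$.

**Definition (pattern).** Let $\chi$ be a valid coloring of a graph $W$. A *pattern* is a map $p:V(W)\to[s]$ such that adding a new vertex, joined to every $z\in V(W)$ by an edge of color $p(z)$, gives a valid coloring. Equivalently, for every $c$, the set $p^{-1}(c)$ contains no $c$-clique of order $k_c-1$. Let $P(\chi)$ be the set of patterns.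

**Definition (compatible colors).** For $p,q\in P(\chi)$ let $S_W(p,q)$ be the set of colors $c$ such that $p^{-1}(c)\cap q^{-1}(c)$ contains no $c$-clique of order $k_c-2$. (Note $k_c-2\ge1$.) Put $A_\chi(p,q)=|S_W(p,q)|$, a symmetric matrix indexed by $P(\chi)$. For $B\subseteq V(W)$ define $S_B(p,q)$ in the same way after restricting everything to $B$.

If $B\subseteq B'$ then $S_{B'}(p,q)\subseteq S_B(p,q)$, because a larger set contains more cliques.

**Lemma 4 (dictionary).**

1. If two adjacent new vertices with patterns $p,q\in P(\chi)$ are added to $W$, the edge between them may be given color $c$, keeping validity, if and only if $c\in S_W(p,q)$.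
2. If pairwise non-adjacent new vertices are added to $W$, each joined to all of $W$, the result is valid if and only if each of them has a pattern in $P(\chi)$.
3. Replace every vertex $l$ of a validly colored graph by a non-empty independent set $X_l$, and give every edge between $X_l$ and $X_{l'}$ the color of $ll'$ (a *blow-up*). The result is valid. Patterns blown up in the same way are patterns, and their sets $S$ do not change.

*Proof.* (1) A forbidden clique that contains both new vertices consists of them and a $c$-clique of order $k_c-2$ inside $p^{-1}(c)\cap q^{-1}(c)$, with new edge of color $c$. Cliques with at most one new vertex are harmless, since $p,q$ are patterns. (2) Every clique contains at most one new vertex. (3) A clique of the blow-up has at most one vertex in each $X_l$, so it projects injectively to a clique of the original graph with the same colors. Conversely, cliques lift. So $p^{-1}(c)$, or $p^{-1}(c)\cap q^{-1}(c)$, contains a $c$-clique of a given order before the blow-up if and only if it does afterwards. $\square$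

**Example.** Let $\mathbf k=(3,3)$. Here $c\in S_W(p,q)$ if and only if no vertex has $p=q=c$. We compute three matrices that will be used again.

For $W=K_1$ the patterns are $1$ and $2$, with $S(1,1)=\{2\}$, $S(2,2)=\{1\}$, $S(1,2)=\{1,2\}$:
$$A=\begin{pmatrix}1&2\\2&1\end{pmatrix}.$$

For $W=K_2$ with its edge of color $1$ the patterns are $12,21,22$ (the map $11$ is excluded). In this order
$$A=\begin{pmatrix}0&2&1\\2&0&1\\1&1&1\end{pmatrix}.$$

For $W=E_2$ the patterns are $11,12,21,22$. In this order
$$A=\begin{pmatrix}1&1&1&2\\1&0&2&1\\1&2&0&1\\2&1&1&1\end{pmatrix}.$$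

## Reduction to a join with one extra edge, and the row-sum identity

**Lemma 5 (reduction).** Suppose some $n$-vertex extremal graph is not complete multipartite. Then there are $m\ge3$ and a complete multipartite graph $Z$ (possibly empty) on $n-m$ vertices such that $G^*=Z\vee H$ and $Z\vee E_m$ are both extremal, where $H$ consists of one edge $uw$ and $m-2\ge1$ isolated vertices.

*Proof.* Take $v,u,w$ with $vu,vw\notin E$ and $uw\in E$. We only use operations of Lemma 3, each applied to a non-adjacent pair, so every graph below is extremal. Recall that $y\to a$ changes only edges at $y$ and leaves $N(a)$ unchanged.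

**Step 1: make the non-neighbors of $v$ twins of $v$, except $u,w$.** Apply $y\to v$ to every $y\notin\{u,v,w\}$ non-adjacent to $v$. Now the non-neighbors of $v$, together with $v$, form $V\cup\{u,w\}$, where $V\ni v$ is an independent set of twins of $v$. The edge $uw$ and the non-edges $vu,vw$ are untouched. No vertex of $V$ is adjacent to $u$ or $w$.

**Step 2: isolate the non-neighbors of $u$.** Apply $y\to u$ to every $y\in N(v)$ non-adjacent to $u$. The vertex $u$ and the new twins of $u$ form an independent set $U\ni u$. As $N(u)$ contains $w$ and misses $V$, the set $U$ is completely joined to $w$ and has no edges to $V$. The vertices that remain in $N(v)$ are completely joined to $V$ (they were adjacent to $v$, hence to all its twins) and to $U$ (they are adjacent to $u$, hence to all its twins).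

**Step 3: the same for $w$.** Apply $y\to w$ to every remaining $y\in N(v)$ non-adjacent to $w$. We get an independent set $W\ni w$ of twins of $w$. As $N(w)$ contains $U$ and misses $V$, the set $W$ is completely joined to $U$ and has no edges to $V$. Let $Z$ be the set of remaining vertices of $N(v)$. They are completely joined to $V$, to $U$ and to $W$.

**Step 4: shrink $U$ and $W$ to single vertices.** Now $N(v)=Z$. Apply $y\to v$ to all $y\in(U\setminus\{u\})\cup(W\setminus\{w\})$, which are non-adjacent to $v$. They become twins of $v$ and join $V$. Afterwards $N(u)=Z\cup\{w\}$ and $N(w)=Z\cup\{u\}$, and every vertex of the enlarged set $V$ has neighborhood $Z$.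

**Step 5: make $Z$ complete multipartite.** Pick $z\in Z$ and apply $y\to z$ to all $y\in Z\setminus\{z\}$ non-adjacent to $z$. These $y$ stay completely joined to $V\cup\{u,w\}$, since $z$ is. The class of $z$ is independent and completely joined to the rest of $Z$. Continue in the rest of $Z$. Later operations keep it completely joined to the earlier classes, since the vertex that is copied is.

The result is $G^*=Z\vee H$ with $H$ the edge $uw$ and the isolated vertices $V\ne\emptyset$. Put $m=|V|+2\ge3$. Finally, $w\to v$ applied to $G^*$ gives $Z\vee E_m$, which is extremal. $\square$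

From now on, suppose that Theorem 1 fails for $n$, and fix $Z$, $m$, $G^*$ as in Lemma 5.

**Lemma 6 (row sums).** For every valid coloring $\chi$ of $Z$ and every $p\in P(\chi)$,
$$\sum_{q\in P(\chi)}A_\chi(p,q)=|P(\chi)|.\tag{1}$$
Moreover $Z\ne\emptyset$, and some valid $\chi$ of $Z$ has $P(\chi)\neq\emptyset$.

*Proof.* Let $v$ be an isolated vertex of $H$. It is non-adjacent to $u$ in $G^*$. Give $w$ and all isolated vertices of $H$ other than $v$ the pattern $p$. By Lemma 4(2) this, together with $\chi$, is a valid coloring of $G^*-u-v$. The vertex $v$ is joined exactly to $Z$, so it has $f_v=|P(\chi)|$ extensions. The vertex $u$ is joined to $Z$ and to $w$, so we choose a pattern $q$ over $Z$ and then a color of $uw$ in $S_Z(p,q)$. Hence $f_u=\sum_qA_\chi(p,q)$. Lemma 3 says $f_u=f_v$.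

Since $F(G^*)=M\ge1$, a valid coloring of $G^*$ restricts to some $\chi$ on $Z$ with $P(\chi)\ne\emptyset$. If $Z=\emptyset$, then $P(\chi)$ has one element, the empty map, and $S_\emptyset=[s]$. So (1) reads $s=1$, contrary to $s\ge2$. $\square$

Can (1) hold at all? Take $\mathbf k=(3,3)$ and look at the example matrices. For $Z=K_1$ the row sums are $3\ne2$. For $Z=E_2$ the rows $12$ and $21$ sum to $4=|P|$, but the rows $11$ and $22$ sum to $5$. So (1) fails for both. For $Z=K_2$, however, all row sums are $3=|P|$, and by exchanging the colors the same is true for the other coloring of the edge. So (1) *holds* for $Z=K_2$.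

Thus (1) alone cannot give a contradiction when $Z$ has parts of size one. Indeed, with $m=3$, the graph $K_2\vee(K_2\cup K_1)$, which is not complete multipartite, has $2\cdot9\cdot3=54$ valid colorings: color the edge of $Z$, then choose the entry-weighted pair of patterns for $u,w$ (total $9$), then a pattern for $v$. And $K_2\vee E_3$ has $2\cdot 3^3=54$ as well. A real tie. The tied graphs are not extremal, though, as we will see in two sections. So the two kinds of $Z$ need two arguments. If $Z$ has a one-vertex part we must compare with other graphs on $n$ vertices. If all parts have at least two vertices, (1) will turn out to be enough.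

## A block of ones is impossible

Both arguments will force many entries of $A_\chi$ to equal $1$. The next lemma says that this is impossible with at least two colors. It holds for any graph $W$ and does not use (1).

**Lemma 7 (recoloring).** Let $\chi$ be a valid coloring of a (possibly empty) graph $W$. Let $\emptyset\ne Q\subseteq P(\chi)$ be closed in the following sense: if $p\in Q$, $p'\in P(\chi)$ and $p,p'$ differ at exactly one vertex, then $p'\in Q$. Then $|S_W(p,p')|\ne1$ for some $p,p'\in Q$ (where $p=p'$ is allowed).

*Proof.* Suppose $|S(p,p')|=1$ for all $p,p'\in Q$. Take $p_0\in Q$ and let $S(p_0,p_0)=\{c\}$. We move $p_0$, one vertex at a time, to the constant pattern $c$, keeping $S(p_i,p_i)=\{c\}$.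

Suppose $p_i\in Q$ with $S(p_i,p_i)=\{c\}$, and $p_i\not\equiv c$. Let $p_{i+1}$ arise from $p_i$ by recoloring one vertex $x$ with $p_i(x)\ne c$ to $c$. Since $c\in S(p_i,p_i)$, the set $p_i^{-1}(c)$ contains no $c$-clique of order $k_c-2$. Adding $x$ creates none of order $k_c-1$. The other color classes do not grow. So $p_{i+1}\in P(\chi)$, and $p_{i+1}\in Q$ by closedness.

Next, $p_i^{-1}(c)\cap p_{i+1}^{-1}(c)=p_i^{-1}(c)$, so $c\in S(p_i,p_{i+1})$, and since this set has one element, $S(p_i,p_{i+1})=\{c\}$. For $c'\ne c$ we have $p_i^{-1}(c')\cap p_{i+1}^{-1}(c')=p_{i+1}^{-1}(c')$. As $c'\notin S(p_i,p_{i+1})$, this set contains a $c'$-clique of order $k_{c'}-2$, so $c'\notin S(p_{i+1},p_{i+1})$. Since $|S(p_{i+1},p_{i+1})|=1$, it equals $\{c\}$.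

After finitely many steps we reach $p\equiv c$ with $S(p,p)=\{c\}$. But $p^{-1}(c')=\emptyset$ for $c'\ne c$, so every $c'\neq c$ lies in $S(p,p)$. As $s\ge2$, this is a contradiction. $\square$

## A one-vertex part: comparing $K_{0,m+1}$, $K_{1,m}$ and $K_{2,m-1}$

Suppose $Z=Z'\vee\{z\}$. Then $Z\vee E_m=Z'\vee K_{1,m}$: the vertex $z$ is the center of a star. This suggests comparing it with $Z'\vee E_{m+1}$ (no center) and $Z'\vee K_{2,m-1}$ (two centers), which also have $n$ vertices.

Try this on the tie above: $\mathbf k=(3,3)$, $Z=K_2$, $Z'=K_1$, $m=3$. Then $F(Z'\vee E_4)=2^4=16$ and $F(Z'\vee K_{1,3})=3^3+3^3=54$. Let $A'=\begin{pmatrix}1&2\\2&1\end{pmatrix}$, so $A'^2=\begin{pmatrix}5&4\\4&5\end{pmatrix}$. If the two centers have patterns $x,y$, each of the two remaining vertices has $A'^2(x,y)$ extensions, and $F(Z'\vee K_{2,2})=5^2+4^2+4^2+5^2=82>54$. So the tied graphs are not extremal. The general proof shows that an interpolation inequality between the three graphs leaves no room.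

We recall two facts with their cases of equality. *Power means:* for $N$ non-negative numbers $b_i$ and $t>1$, $\sum b_i^t\ge N\big(\tfrac1N\sum b_i\big)^t$, with equality only if all $b_i$ are equal. *Hölder:* for $\alpha,\beta>0$ with $\alpha+\beta=1$ and non-negative $a_i,b_i$, $\sum a_i^\alpha b_i^\beta\le(\sum a_i)^\alpha(\sum b_i)^\beta$. If both sums on the right are positive, equality holds only if $(a_i)$ and $(b_i)$ are proportional.

**Proposition 8.** $Z$ has no part of size $1$.

*Proof.* Suppose $Z=Z'\vee\{z\}$. For a valid coloring $\chi'$ of $Z'$ write $P'=P(\chi')$, $A'=A_{\chi'}$ and $d_x=\sum_{u\in P'}A'(x,u)$ for $x\in P'$.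

**Step 1: compatible patterns have equal row sums.** This step lets us treat $A'$ as a regular matrix on components. *If $A'(x,w)>0$ then $d_x=d_w$.* Let $c\in S_{Z'}(x,w)$. Add to $Z'$ two adjacent vertices $a,b$ with patterns $x,w$, and give $ab$ color $c$. The result is valid. Let $E$ be the number of extensions to one further vertex joined to everything. Regard $a$ as $z$. This gives a valid coloring $\chi$ of $Z$. A pattern over $Z$ is a pattern $u\in P'$ together with a color in $S_{Z'}(x,u)$, so $|P(\chi)|=d_x$. The vertex $b$ has a pattern $p\in P(\chi)$, namely $w$ on $Z'$ and $c$ on $z$. The number $E$ counts patterns $q\in P(\chi)$ together with a color in $S_Z(p,q)$, so $E=\sum_qA_\chi(p,q)$, and (1) gives $E=|P(\chi)|=d_x$. Exchanging the roles of $a$ and $b$ gives $E=d_w$.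

Hence $d$ is constant on each component $C$ of the graph on $P'$ in which $x,w$ are adjacent when $A'(x,w)>0$. Denote the constant by $d_C$, and put $n_C=|C|\geq 1$ and $B=A'^2$.

**Step 2: count the three graphs.** We express their numbers of colorings through $n_C$ and $d_C$. Sums run over all valid $\chi'$ of $Z'$ and, where indicated, over all components $C$. First, every vertex of $E_{m+1}$ picks a pattern freely, so
$$\sum_{\chi',C} n_C^{m+1}\le\sum_{\chi'}|P'|^{m+1}=F(Z'\vee E_{m+1})\le M,\tag{2}$$
because $|P'|=\sum_Cn_C$. Second, in $Z'\vee K_{1,m}=Z\vee E_m$ the center picks $x\in P'$ and each leaf then has $d_x$ choices. This graph is extremal by Lemma 5, so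
$$\sum_{\chi',C}n_Cd_C^m=\sum_{\chi'}\sum_{x\in P'}d_x^m=F(Z'\vee K_{1,m})=M.\tag{3}$$
Third, in $Z'\vee K_{2,m-1}$ the two non-adjacent centers pick $x,y\in P'$. Each of the other $m-1$ vertices picks $u\in P'$ and colors for its edges to the two centers, in $\sum_uA'(x,u)A'(u,y)=B(x,y)$ ways. If $B(x,y)>0$, some $u$ has $A'(x,u),A'(u,y)>0$, so $x,y$ lie in one component. Within a component,
$$\sum_{x,y\in C}B(x,y)=\sum_{u\in C}\Big(\sum_{x\in C}A'(x,u)\Big)^2=n_Cd_C^2 .$$
The power-mean inequality with $n_C^2$ entries and exponent $m-1\ge2$ gives
$$\sum_{x,y\in C}B(x,y)^{m-1}\ge n_C^2\Big(\frac{d_C^2}{n_C}\Big)^{m-1}=n_C^{3-m}d_C^{2m-2}.$$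
Therefore
$$\sum_{\chi',C} n_C^{3-m}d_C^{2m-2}\le\sum_{\chi',C}\ \sum_{x,y\in C}B(x,y)^{m-1}= F(Z'\vee K_{2,m-1})\le M.\tag{4}$$

**Step 3: interpolate.** We now show that all inequalities in Step 2 are equalities. Put $\alpha=\frac{m-2}{2m-2}$ and $\beta=\frac m{2m-2}$. Both are positive as $m\ge3$, and $\alpha+\beta=1$. Then
$$n\,d^m=\big(n^{m+1}\big)^\alpha\big(n^{3-m}d^{2m-2}\big)^\beta,$$
since $\beta(2m-2)=m$ and $(m-2)(m+1)+m(3-m)=2m-2$. By (3), Hölder, (2) and (4),
$$M=\sum_{\chi',C} n_Cd_C^m\le\Big(\sum_{\chi',C} n_C^{m+1}\Big)^\alpha\Big(\sum_{\chi',C} n_C^{3-m}d_C^{2m-2}\Big)^\beta\le M^{\alpha}M^\beta=M .$$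
So equality holds throughout. As $\alpha,\beta>0$ and $M>0$, both bracketed sums equal $M$. (For the tie computed above, the bracketed sums are $16$ and $81$, with $16^{1/4}81^{3/4}=54$, and $81$ is beaten by $82$ in the power mean.)

**Step 4: read off the equality cases.** This determines $A'$. Equality in Hölder makes the two sequences proportional. Their sums are equal, so they coincide: $n_C^{m+1}=n_C^{3-m}d_C^{2m-2}$, that is, $n_C=d_C$ for all $C$. Equality in (2) says $\sum_Cn_C^{m+1}=(\sum_Cn_C)^{m+1}$ for every $\chi'$, so whenever $P'\ne\emptyset$ there is only one component. Equality in (4) says that $B$ is constant on $C\times C$, equal to its mean $d_C^2/n_C=n_C$.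

By (3) and $M>0$, there is $\chi'$ with $P'\ne\emptyset$. Fix it, put $N=|P'|$, and let $J$ be the all-ones matrix. All row sums of $A'$ are $N$, so $A'J=JA'=NJ$. Also $A'^2=NJ$ and $J^2=NJ$. Hence
$$(A'-J)^2=A'^2-A'J-JA'+J^2=NJ-NJ-NJ+NJ=0 .$$
The matrix $A'-J$ is real and symmetric, so each diagonal entry of its square is the sum of the squares of a row. Thus $A'=J$. So $|S_{Z'}(p,p')|=1$ for all $p,p'\in P'$, which contradicts Lemma 7 with $W=Z'$ and $Q=P'$. $\square$

## Parts of size at least two: a second difference of row sums

From now on all parts $X_1,\dots,X_r$ of $Z$ ($r\ge1$) have size at least $2$. We use only (1) and Lemma 7.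

By (1), for a fixed coloring, all rows of $A_\chi$ have the *same* sum. So we can compute row sums along a family of rows $\rho_0,\rho_1,\rho_2$ that differ only in one part $X$, and look at the second difference, which must vanish. For $Z=E_2$, $\mathbf k=(3,3)$, the rows $22,12,11$ have sums $5,4,5$, and the second difference is $5-8+5=2>0$. In general it turns out to be a sum of non-negative terms. Its vanishing gives the following.

**Lemma 9.** Let $\chi$ be a valid coloring of $Z$, $p,q\in P(\chi)$, and $X$ a part of $Z$. If $|S_{Z-X}(p,q)|\ge2$ then $S_Z(p,q)=S_{Z-X}(p,q)$.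

*Proof.* Always $S_Z(p,q)\subseteq S_{Z-X}(p,q)$. Suppose $c\in S_{Z-X}(p,q)\setminus S_Z(p,q)$, and choose $d\in S_{Z-X}(p,q)$ with $d\ne c$. Let $Z'=Z-X$, let $\chi'$ be the restriction of $\chi$ to $Z'$, and let $p',q'\in P(\chi')$ be the restrictions of $p,q$.

**Step 1: extract a witness $\xi$ from the failure.** As $c\notin S_Z(p,q)$, there is a $c$-clique of order $k_c-2$ in $p^{-1}(c)\cap q^{-1}(c)$. As $c\in S_{Z'}(p',q')$, it must meet $X$, and it does so in one vertex since $X$ is independent. So it is $K\cup\{x\}$ with $x\in X$ and $K\subseteq Z'$ a $c$-clique of order $k_c-3$. Let $\xi\in P(\chi')$ be the pattern of $x$ over $Z'$, that is, $\xi(y)=\chi(xy)$. Then $\xi=p'=q'=c$ on $K$. Moreover, $p(x)=c$ and $p$ is a pattern over $Z$. So two adjacent vertices with patterns $p',\xi$ over $Z'$ may be joined by an edge of color $c$. The same holds for $q$. By Lemma 4(1),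
$$c\in S_{Z'}(p',\xi)\cap S_{Z'}(q',\xi).\tag{5}$$

**Step 2: define the family of rows.** Let $\hat\chi$ be the coloring of $Z$ that equals $\chi'$ on $Z'$ and in which every vertex of $X$ has pattern $p'$ over $Z'$. It is valid by Lemma 4(2). Let $t=|X|\ge2$. For $0\le j\le t$ let $\rho_j$ be equal to $q'$ on $Z'$, to $c$ on $j$ chosen vertices of $X$, and to $d$ on the other $t-j$. Since $c,d\in S_{Z'}(p',q')$ and each clique has at most one vertex in $X$, we have $\rho_j\in P(\hat\chi)$. By (1), $R(j):=\sum_{q^*\in P(\hat\chi)}|S_Z(\rho_j,q^*)|$ equals $|P(\hat\chi)|$ for every $j$. As $t\ge2$, the values $j=0,1,2$ are available, and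
$$R(0)-2R(1)+R(2)=0.\tag{6}$$

**Step 3: compute $R(j)$.** For $y\in P(\chi')$ put $L(y)=S_{Z'}(p',y)$ and $\ell=\ell(y)=|L(y)|$. The patterns over $(Z,\hat\chi)$ are the pairs $(y,\eta)$ with $y\in P(\chi')$ on $Z'$ and $\eta\in L(y)^X$ on $X$, by Lemma 4(1), because every vertex of $X$ has pattern $p'$. Call a color $e$ *bad for $y$* if $p'^{-1}(e)\cap q'^{-1}(e)\cap y^{-1}(e)$ contains an $e$-clique of order $k_e-3$. (If $k_e=3$, every $e$ is bad, by the empty clique.)

When is $e\in S_Z(\rho_j,(y,\eta))$? The obstructing $e$-cliques of order $k_e-2$ inside $Z'$ are absent iff $e\in S_{Z'}(q',y)$. An obstructing clique with a vertex $x'\in X$ consists of $x'$ with $\rho_j(x')=\eta(x')=e$ and an $e$-clique $K'\subseteq Z'$ of order $k_e-3$ on which $q'=y=e$ and, since $x'$ is joined to $K'$ in color $e$, also $p'=e$. Hence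
$$e\in S_Z(\rho_j,(y,\eta))\iff e\in S_{Z'}(q',y)\ \text{and, if } e \text{ is bad for } y,\ \text{no } x'\in X \text{ has } \rho_j(x')=\eta(x')=e .$$
Now fix $y$ and $e\in S_{Z'}(q',y)$, and count the $\eta\in L(y)^X$ with $e\in S_Z(\rho_j,(y,\eta))$. If $e\ne c,d$, or $e$ is not bad for $y$, or $e\notin L(y)$, then all $\ell^t$ maps $\eta$ count, for every $j$. If $e=c$ is bad for $y$ and $c\in L(y)$, then $\eta$ must avoid $c$ on the $j$ vertices where $\rho_j=c$, which leaves $(\ell-1)^j\ell^{t-j}$ maps. If $e=d$ is bad for $y$ and $d\in L(y)$, then similarly $(\ell-1)^{t-j}\ell^{j}$ maps remain. For $e\in\{c,d\}$ let $Y_e$ be the set of $y\in P(\chi')$ with $e\in S_{Z'}(q',y)\cap L(y)$ and $e$ bad for $y$. For such $y$, $\ell\ge1$. Then, with $0^0=1$,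
$$R(j)=\text{const}+\sum_{y\in Y_c}(\ell-1)^j\ell^{t-j}+\sum_{y\in Y_d}(\ell-1)^{t-j}\ell^{j}.$$
(For $Z=E_2$ and $\mathbf k=(3,3)$: $Z'=\emptyset$, $\ell=2$, $t=2$, the constant is $0$, and $R(j)=2^{2-j}+2^j$, that is, $5,4,5$ as found above.)

**Step 4: take the second difference.** Since $\ell^2-2\ell(\ell-1)+(\ell-1)^2=1$, a term of the first sum has second difference $\ell^{t-2}$ and a term of the second sum has $(\ell-1)^{t-2}$. (If $\ell=1$ and $t=2$, the latter is $0-0+1=1=0^0$.) So
$$R(0)-2R(1)+R(2)=\sum_{y\in Y_c}\ell^{t-2}+\sum_{y\in Y_d}(\ell-1)^{t-2}.$$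
All terms are $\ge0$, and those of $Y_c$ are positive, as $\ell\ge1$. By (6), $Y_c=\emptyset$. But $\xi\in Y_c$: by (5), $c\in S_{Z'}(q',\xi)\cap L(\xi)$, and $K$ shows that $c$ is bad for $\xi$. This is a contradiction. $\square$

Note where $t\ge2$ entered: for $t=1$ there are only the rows $\rho_0,\rho_1$ and no second difference.

## Fat pairs

Call a pair $p,q\in P(\chi)$ *fat* if $|S_Z(p,q)|\ge2$. By Lemma 9, fatness does not notice changes inside a single part.

**Lemma 10.** If $p,q,q_1\in P(\chi)$ and $q,q_1$ differ only inside one part $X$, then $(p,q)$ is fat if and only if $(p,q_1)$ is fat.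

*Proof.* Let $(p,q)$ be fat. As $q=q_1$ on $Z-X$, we have $|S_{Z-X}(p,q_1)|=|S_{Z-X}(p,q)|\ge|S_Z(p,q)|\ge2$. By Lemma 9, $S_Z(p,q_1)=S_{Z-X}(p,q_1)$ has size at least $2$. The converse holds by symmetry. $\square$

**Lemma 11.** $|S_Z(p,p)|\le1$ for all valid $\chi$ of $Z$ and $p\in P(\chi)$.

*Proof.* Suppose $|S_Z(p,p)|\ge2$ and $c\in S_Z(p,p)$. We push $p$ to the constant pattern $c$, part by part, and find that the row of the latter is too heavy. Let $p_i$ be $p$ recolored to $c$ on $X_1\cup\dots\cup X_i$. We show by induction that $p_i\in P(\chi)$ and $S_Z(p_i,p_i)=S_Z(p,p)$. This is clear for $i=0$. Given it for $i$, we have $c\in S_Z(p_i,p_i)$, so $p_i^{-1}(c)$ contains no $c$-clique of order $k_c-2$. Adding the independent set $X_{i+1}$ creates none of order $k_c-1$, and other color classes do not grow, so $p_{i+1}\in P(\chi)$. Since $p_i$ and $p_{i+1}$ agree off $X_{i+1}$,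
$$S_{Z-X_{i+1}}(p_{i+1},p_{i+1})=S_{Z-X_{i+1}}(p_i,p_i)\supseteq S_Z(p_i,p_i),$$
so these sets have size at least $2$. Lemma 9, applied to $(p_i,p_i)$ and to $(p_{i+1},p_{i+1})$, gives $S_Z(p_{i+1},p_{i+1})=S_Z(p_i,p_i)$.

So $p_r\equiv c$ is a pattern with $c\in S_Z(p_r,p_r)$. For $c'\ne c$ the set $p_r^{-1}(c')$ is empty, so $S_Z(p_r,q)\supseteq[s]\setminus\{c\}$ for every $q\in P(\chi)$, and $S_Z(p_r,p_r)=[s]$. The row sum of $p_r$ is at least $(s-1)|P(\chi)|+1>|P(\chi)|$, contradicting (1). $\square$

**Lemma 12.** For every valid $\chi$ of $Z$ and every $p\in P(\chi)$ there is $q\in P(\chi)$ such that $(p,q)$ is fat.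

*Proof.* Let $Q$ be the set of $p\in P(\chi)$ that form no fat pair with any $q\in P(\chi)$. If $p\in Q$ and $p'\in P(\chi)$ differs from $p$ at one vertex, then they differ only inside one part. By Lemma 10 and the symmetry of $S$, no $(q,p')$ is fat, so $p'\in Q$. Thus $Q$ is closed in the sense of Lemma 7. For $p\in Q$ all entries of row $p$ are at most $1$ and by (1) they sum to the number of entries, so all are $1$. Hence $|S_Z(p,p')|=1$ for all $p,p'\in Q$, and Lemma 7 forces $Q=\emptyset$. $\square$

Here is the contradiction we now aim for. By Lemma 11, $(p_0,p_0)$ is never fat. Suppose we could walk from $p_0$ to some $p_r$, changing one part at a time inside $P(\chi)$, so that $p_0(x)\ne p_r(x)$ for every $x\in Z$. By Lemma 10, $(p_0,p_r)$ would not be fat. But $p_0$ and $p_r$ have no common color anywhere, so $S_Z(p_0,p_r)=[s]$, which has at least two elements.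

Such a walk cannot start from an arbitrary pattern. Take $\mathbf k=(3,3)$, $Z=K_{2,2}$ with all edges of color $1$, and $p_0\equiv2$, which is a pattern. The only map that disagrees with $p_0$ everywhere is constant $1$, and it is not a pattern. (Of course (1) fails in this example, but it shows that $\chi$ and $p_0$ must be chosen with care.) We need a pattern with a spare color at every part, and we need that using one spare color does not destroy the others.

## Spare colors on a complete graph, and the contradiction

**Definition (configuration).** A *configuration* $\kappa$ is a valid coloring of the complete graph on $\{1,\dots,r,w\}$. For $i\in\{1,\dots,r\}$ let $\sigma_i(\kappa)$ be the set of colors $e$ such that recoloring the edge $iw$ by $e$ keeps the coloring valid.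

By Lemma 4(1), $\sigma_i(\kappa)=S_{\{1,\dots,r\}\setminus\{i\}}(i,w)$, where a vertex stands for its pattern, that is, its colors to the other vertices. In particular $\sigma_i(\kappa)$ contains $\kappa(iw)$ and does not depend on it. Blowing up each $l$ to $X_l$ gives a valid coloring $\chi$ of $Z$, and $w$ gives a pattern $p\in P(\chi)$ that is constant on parts (Lemma 4(3)). Configurations exist: take $\chi$ with $P(\chi)\ne\emptyset$ (Lemma 6), $p\in P(\chi)$, and one vertex from each part, together with a vertex $w$ of pattern $p$.

**Example.** Let $r=2$, $\mathbf k=(3,3)$, $\kappa(12)=1$, $\kappa(1w)=\kappa(2w)=2$. A color is excluded from $\sigma_1$ only if $12$ and $2w$ both have it, so $\sigma_1=\{1,2\}$, and likewise $\sigma_2=\{1,2\}$. After recoloring $1w$ to $1$, the edges $12$ and $1w$ both have color $1$, so $\sigma_2$ shrinks to $\{2\}$. The next lemma says that, for our $Z$, the identity (1) forbids such a loss.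

**Lemma 13.** Let $\kappa,\kappa'$ be configurations differing only on edges at $j\in\{1,\dots,r\}$, and let $i\in\{1,\dots,r\}$, $i\ne j$. If $|\sigma_i(\kappa)|\ge2$ then $\sigma_i(\kappa')=\sigma_i(\kappa)$.

*Proof.* **Step 1: put both configurations into one coloring and add a vertex $y$.** The vertex $y$ will allow us to pass from $\kappa$ to $\kappa'$ through a common set. Color $Z\vee\{w\}$ as follows. Every vertex of $X_l$, $l\ne j$, is a copy of $l$. One vertex of $X_j$ is a copy of $j$ according to $\kappa$, and the other vertices of $X_j$ (at least one, as $|X_j|\ge2$) are copies of $j$ according to $\kappa'$. This makes sense since $\kappa$ and $\kappa'$ agree away from $j$. A clique has at most one vertex in $X_j$, so it projects to a clique of $\kappa$ or of $\kappa'$, and the coloring is valid. We obtain a valid $\chi^*$ of $Z$ and $p^*\in P(\chi^*)$, the pattern of $w$. By (1) the row sum of $p^*$ is $|P(\chi^*)|\ge1$, so there are $q\in P(\chi^*)$ and $e_0\in S_Z(p^*,q)$. Add a vertex $y$ with pattern $q$, adjacent to $w$ in color $e_0$. The coloring is still valid.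

Choose one vertex from each $X_l$, $l\ne j$, and call it $l$. From $X_j$ choose the vertex $o$ copied from $\kappa$ and one vertex $\nu$ copied from $\kappa'$. Let $L=\{1,\dots,r\}\setminus\{i,j\}$. We obtain a valid coloring $\Lambda$ of the graph on $L\cup\{i,o,\nu,w,y\}$ in which all pairs except $o\nu$ are adjacent. Write $S_B$ for $S_B(i,w)$ computed in $\Lambda$. Then
$$\sigma_i(\kappa)=S_{L\cup\{o\}},\qquad \sigma_i(\kappa')=S_{L\cup\{\nu\}} .$$

**Step 2: transfer through $y$.** For $g\in\{o,\nu\}$ let $\chi^g$ be the coloring of $Z$ obtained by blowing up $\Lambda[L\cup\{g,y\}]$, with $l\mapsto X_l$ for $l\in L$, $g\mapsto X_j$ and $y\mapsto X_i$. Thus $y$ takes the place of $i$, while the vertices $i,w$ of $\Lambda$ are joined to all of $L\cup\{g,y\}$ and define two patterns in $P(\chi^g)$. By Lemma 4(3) their sets $S$ over $Z$, $Z-X_i$, $Z-X_j$ are $S_{L\cup\{g,y\}}$, $S_{L\cup\{g\}}$, $S_{L\cup\{y\}}$. Apply Lemma 9 to these two patterns four times, in this order: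

1. $\chi^o$, part $X_i$: as $|S_{L\cup\{o\}}|\ge2$, we get $S_{L\cup\{o,y\}}=S_{L\cup\{o\}}$. Since $S_{L\cup\{y\}}\supseteq S_{L\cup\{o,y\}}$, also $|S_{L\cup\{y\}}|\ge2$.
2. $\chi^o$, part $X_j$: as $|S_{L\cup\{y\}}|\ge2$, we get $S_{L\cup\{o,y\}}=S_{L\cup\{y\}}$.
3. $\chi^\nu$, part $X_j$: as $|S_{L\cup\{y\}}|\ge2$, we get $S_{L\cup\{\nu,y\}}=S_{L\cup\{y\}}$. Since $S_{L\cup\{\nu\}}\supseteq S_{L\cup\{\nu,y\}}$, also $|S_{L\cup\{\nu\}}|\ge2$.
4. $\chi^\nu$, part $X_i$: as $|S_{L\cup\{\nu\}}|\ge2$, we get $S_{L\cup\{\nu,y\}}=S_{L\cup\{\nu\}}$.

Together, $S_{L\cup\{o\}}=S_{L\cup\{o,y\}}=S_{L\cup\{y\}}=S_{L\cup\{\nu,y\}}=S_{L\cup\{\nu\}}$. $\square$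

**Lemma 14.** There is a configuration $\kappa$ with $|\sigma_i(\kappa)|\ge2$ for all $i\in\{1,\dots,r\}$.

*Proof.* We gain one index at a time: Lemma 12 supplies a fat partner, and Lemma 13 protects the earlier indices. Start with any configuration $\kappa_0$. Given $\kappa_{i-1}$ with $|\sigma_l(\kappa_{i-1})|\ge2$ for all $l<i$, blow it up to $(\chi,p)$, and by Lemma 12 take $q\in P(\chi)$ with $|S_Z(p,q)|\ge2$. Choose $v_l\in X_l$ for each $l\ne i$. Let $\kappa_i$ agree with $\kappa_{i-1}$ on edges not at $i$, put $\kappa_i(il)=q(v_l)$ for $l\ne i$, and let $\kappa_i(iw)$ be any color in $S_Z(p,q)$.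

This is valid. Indeed, take the valid coloring of $Z\vee K_2$ in which the two new vertices $w,u$ have patterns $p,q$ and $wu$ has the color $\kappa_i(iw)$. Restrict it to $\{v_l:l\ne i\}\cup\{w,u\}$ and rename $v_l$ as $l$ and $u$ as $i$. Moreover, $\sigma_i(\kappa_i)$ is the set $S_B(p,q)$ for $B=\{v_l:l\ne i\}$, so it contains $S_Z(p,q)$ and has size at least $2$. Since $\kappa_{i-1}$ and $\kappa_i$ differ only on edges at $i$, Lemma 13 gives $\sigma_l(\kappa_i)=\sigma_l(\kappa_{i-1})$ for $l<i$, which again has size at least $2$. Take $\kappa=\kappa_r$. $\square$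

**Proposition 15.** It is impossible that all parts of $Z$ have size at least $2$.

*Proof.* **Step 1: recolor all edges at $w$.** Take $\kappa$ from Lemma 14, and for each $i$ choose $e_i\in\sigma_i(\kappa)$ with $e_i\ne\kappa(iw)$. Put $\kappa^{(0)}=\kappa$ and let $\kappa^{(j)}$ arise from $\kappa^{(j-1)}$ by recoloring $jw$ to $e_j$. We claim that every $\kappa^{(j)}$ is a configuration with $\sigma_i(\kappa^{(j)})=\sigma_i(\kappa)$ for all $i$. Suppose this holds for $j-1$. Since $e_j\in\sigma_j(\kappa)=\sigma_j(\kappa^{(j-1)})$, the coloring $\kappa^{(j)}$ is valid. The set $\sigma_j$ does not depend on the color of $jw$. For $i\ne j$ we have $|\sigma_i(\kappa^{(j-1)})|\ge2$, and Lemma 13 gives $\sigma_i(\kappa^{(j)})=\sigma_i(\kappa^{(j-1)})$. This proves the claim.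

**Step 2: blow up and compare the two ends of the walk.** All $\kappa^{(j)}$ agree on $\{1,\dots,r\}$. Blowing up gives one valid coloring $\chi$ of $Z$ and patterns $p_0,p_1,\dots,p_r\in P(\chi)$, constant on parts, where $p_{i-1}$ and $p_i$ differ only on $X_i$, and $p_0(x)\ne p_r(x)$ for all $x\in Z$. By Lemma 11, $(p_0,p_0)$ is not fat. By Lemma 10, applied $r$ times, $(p_0,p_r)$ is not fat. But $p_0^{-1}(c)\cap p_r^{-1}(c)=\emptyset$ for every $c$, so $S_Z(p_0,p_r)=[s]$ has size $s\ge2$, and $(p_0,p_r)$ is fat. This is a contradiction. $\square$

*Proof of Theorem 1.* If some $n$-vertex extremal graph were not complete multipartite, Lemma 5 would give a complete multipartite $Z$. It is not empty by Lemma 6, it has no part of size $1$ by Proposition 8, and not all its parts have size at least $2$ by Proposition 15. This is impossible. $\square$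

## All vectors $\mathbf k$

*Proof of Theorem 2.* Let $n\ge3$, $s\ge1$ and $\mathbf k\in\mathbb N^s$ be arbitrary. Let $G_0$ be the $n$-vertex graph with exactly one edge. It is not complete multipartite, because $n\ge3$.

**Step 1: some $k_i=1$.** We show that the conclusion fails. The graph formed by the edges of color $i$ on the vertex set of $G$ contains a vertex, which is a $K_1$. So no coloring is valid, and $F(G;\mathbf k)=0$ for every $n$-vertex $G$. All $n$-vertex graphs, in particular $G_0$, are extremal.

**Step 2: all $k_i\ge2$.** We remove the unusable colors and look at how many are left. A color with $k_i=2$ can be used on no edge. Hence $F(G;\mathbf k)=F(G;\mathbf k')$, where $\mathbf k'$ lists the entries $k_i\ge3$. Let $s'$ be its length.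

If $s'\ge2$, every extremal graph is complete multipartite by Theorem 1, applied to $\mathbf k'$.

If $s'=1$, say $\mathbf k'=(k)$ with $k\ge3$, then $F(G;\mathbf k)$ is $1$ if $G$ is $K_k$-free and $0$ otherwise. So $G_0$ is extremal and the conclusion fails.

If $s'=0$, then $F(G;\mathbf k)$ is $1$ if $G$ is edgeless and $0$ otherwise. The only extremal graph is edgeless, which is complete multipartite with one part.

So every extremal graph is complete multipartite exactly when all $k_i\ge2$ and $s'\ne1$. $\square$
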